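\title{Deformation of $F$-injectivity fails in dimension four and holds in dimension at most three}

\begin{abstract}
Let $X$ be a scheme of finite type over a perfect field of characteristic $p>0$, and let $D\subset X$ be an effective Cartier divisor with $F$-injective singularities. We show that $X$ need not be $F$-injective along $D$. There are reduced counterexamples of pure dimension $d$ for every $d\ge 4$, and integral ones in all sufficiently large dimensions. They are obtained by gluing two hyperplanes of affine $4$-space along an automorphism of order $p$ that restricts to the identity on the divisor. Dimension $4$ is the smallest possible: if $\dim X\le 3$, then $X$ is $F$-injective in a neighborhood of $D$.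
\end{abstract}

\section{The question and the results}

Let $(R,\mathfrak m)$ be a Noetherian local ring of prime characteristic $p$. The Frobenius endomorphism $F\colon R\to R$, $r\mapsto r^p$, induces an additive map $F$ on each local cohomology module $H^i_{\mathfrak m}(R)$, and $R$ is called \emph{$F$-injective} if all these maps are injective. A scheme is $F$-injective at a point if its local ring there is $F$-injective, and it is $F$-injective on a subset if this holds at every point of the subset. Frobenius is injective on $R$ itself exactly when $R$ is reduced; $F$-injectivity asks for the same property one level deeper, on the modules that measure the singularity at the closed point. Affine space and the node are $F$-injective at the origin, and the cusp is not (Example~\ref{ex:curves}).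

Let $x\in\mathfrak m$ be a nonzerodivisor. Many good properties pass from $R/xR$ to $R$. If $R/xR$ is regular, then $\mathfrak m$ has $\dim R$ generators. If $R/xR$ is Cohen--Macaulay, then so is $R$, because depth and dimension both drop by one modulo $x$. If $R/xR$ is reduced and $r\in R$ is nilpotent, then $r=xr_1$ with $r_1$ nilpotent, so $r\in\bigcap_n x^nR=0$. For $F$-injectivity there is the following theorem of Fedder: if $R/xR$ is Cohen--Macaulay and $F$-injective, then $R$ is $F$-injective. One is led to guess that the Cohen--Macaulay hypothesis is superfluous. The survey of Kov\'acs and Schwede \cite{KS} poses the question and states that the general case is open.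

\begin{quote}
\textbf{Question.} Let $k$ be a perfect field of characteristic $p>0$, let $X$ be a scheme of finite type over $k$, and let $D\subset X$ be an effective Cartier divisor, that is, a closed subscheme locally cut out by one nonzerodivisor. If $D$ is $F$-injective at all its points, is $X$ $F$-injective on an open neighborhood of $D$?
\end{quote}

The answer is no in every dimension $d\ge4$, and yes in dimension at most $3$.

\begin{theorem}\label{thm:A}
For every perfect field $k$ of characteristic $p>0$ and every $d\ge 4$ there are a reduced finitely generated $k$-algebra $R$ of pure dimension $d$, a nonzerodivisor $x\in R$ and a maximal ideal $\mathfrak m\ni x$ with $R/\mathfrak m=k$, such that $R/xR$ is $F$-injective at all its primes but $R_{\mathfrak m}$ is not $F$-injective.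
\end{theorem}

With $X=\operatorname{Spec}R$ and $D=V(x)$, the scheme $X$ fails to be $F$-injective at a closed point of $D$. The rings that we construct for Theorem~\ref{thm:A} have two irreducible components, but reducibility is not the cause of the failure.

\begin{theorem}\label{thm:Aprime}
For every perfect field $k$ of characteristic $p>0$ there is an $N_0$ such that for every $N\ge N_0$ the statement of Theorem~\ref{thm:A} holds with $R$ an integral domain of dimension $N$.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $(R,\mathfrak m)$ be a Noetherian local ring of characteristic $p$ with perfect residue field and $\dim R\le 3$, and let $x\in\mathfrak m$ be a nonzerodivisor. If $R/xR$ is $F$-injective, then so is $R$. Consequently, if $k$ is perfect, $X$ is of finite type over $k$, $\dim X\le 3$, and $D\subset X$ is an $F$-injective Cartier divisor, then $X$ is $F$-injective on an open neighborhood of $D$.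
\end{theorem}

Both directions come from one exact sequence, studied in Section~\ref{sec:obstruction}. It shows that a class in $H^i_{\mathfrak m}(R)$ killed by Frobenius forces the module $H^{i-1}_{\mathfrak m}(R)/xH^{i-1}_{\mathfrak m}(R)$ to have infinite length when $R/xR$ is $F$-injective and the residue field is perfect. Section~\ref{sec:twist} produces the failure in a model made of one polynomial ring in two variables and one automorphism, and Section~\ref{sec:fourfold} builds a ring whose local cohomology contains this model. Section~\ref{sec:domain} transfers the example to a domain. Section~\ref{sec:three} shows that in dimension at most $3$ the modules above always have finite length.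

\section{Frobenius on local cohomology}\label{sec:prelim}

All rings are commutative, Noetherian and of characteristic $p$. For a module $L$ and an element $x$ of the ring we write $(0:_Lx)$ for the submodule of elements killed by $x$.

\subsection{$F$-modules}

An \emph{$F$-module} over a ring $\Lambda$ is a $\Lambda$-module $L$ with an additive map $F\colon L\to L$ such that $F(rl)=r^pF(l)$. It is \emph{$F$-injective} if $F$ is injective. Maps of $F$-modules are the linear maps that commute with $F$. Algebras over $\Lambda$ and their ideals carry $F(r)=r^p$. For $x\in\Lambda$ the quotient $L/xL$ is an $F$-module, since $F(xL)\subset x^pL$. Equivalently, $F$ is a $\Lambda$-linear map $L\to F_*L$, where $F_*L$ is the group $L$ on which $r$ acts as multiplication by $r^p$.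

For an ideal $\mathfrak a=(f_1,\dots,f_r)$, the module $H^i_{\mathfrak a}(L)$ is the $i$-th cohomology of the \v{C}ech complex
\[
0\to L\to\bigoplus_jL_{f_j}\to\bigoplus_{j<j'}L_{f_jf_{j'}}\to\dots\to L_{f_1\cdots f_r}\to0 .
\]
If $L$ is an $F$-module, the rule $F(l/f^n)=F(l)/f^{pn}$ makes this a complex of $F$-modules, so each $H^i_{\mathfrak a}(L)$ is an $F$-module. For a local ring $L=\Lambda$ and its maximal ideal this is the map in the definition of $F$-injectivity.

\begin{lemma}\label{lem:Fmod}
Let $0\to L'\to L\to L''\to0$ be an exact sequence of $F$-modules over $\Lambda$.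
\begin{enumerate}
\item[(a)] If $L$ is $F$-injective, so is $L'$. If $L'$ and $L''$ are $F$-injective, so is $L$.
\item[(b)] All maps in the long exact sequence of the $H^i_{\mathfrak a}$, including the connecting maps, commute with $F$.
\item[(c)] If $x\in\Lambda$ is a nonzerodivisor on $L''$, then $0\to L'/xL'\to L/xL\to L''/xL''\to0$ is an exact sequence of $F$-modules.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $F(l)=0$, then the image of $l$ in $L''$ is killed by $F$, hence zero; so $l\in L'$, and then $l=0$. (b) The \v{C}ech complexes form a short exact sequence of complexes on which $F$ acts. (c) The snake lemma for multiplication by $x$ bounds the kernel of $L'/xL'\to L/xL$ by $(0:_{L''}x)=0$.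
\end{proof}

Part (a) says nothing about quotients: $L''$ need not be $F$-injective when $L$ is. This gap is where the question is decided.

We use the following textbook facts.
\begin{enumerate}
\item[(L1)] $H^i_{\mathfrak a}(L)$ depends only on the radical of $\mathfrak a$. If $\Lambda\to\Lambda'$ is a ring map and $L$ is a $\Lambda'$-module, then $H^i_{\mathfrak a}(L)=H^i_{\mathfrak a\Lambda'}(L)$. Every element of $H^i_{\mathfrak a}(L)$ is killed by a power of $\mathfrak a$.
\item[(L2)] If $\mathfrak m$ is maximal, then $H^i_{\mathfrak m}(L)=H^i_{\mathfrak m\Lambda_{\mathfrak m}}(L_{\mathfrak m})$. For a local ring $(R,\mathfrak m)$ with completion $\widehat R$, $H^i_{\mathfrak m}(R)=H^i_{\mathfrak m\widehat R}(\widehat R)$. The identifications in (L1) and (L2) come from maps of \v{C}ech complexes and respect $F$.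
\item[(L3)] For a finite module $L$ over a local ring $(R,\mathfrak m)$, the modules $H^i_{\mathfrak m}(L)$ are Artinian and vanish for $i>\dim L$. If $L$ has finite length, then $H^0_{\mathfrak m}(L)=L$. The ring $R$ is Cohen--Macaulay if and only if $H^i_{\mathfrak m}(R)=0$ for $i\ne\dim R$.
\item[(L4)] The local cohomology of $k[Y_1,\dots,Y_n]$ at $(Y_1,\dots,Y_n)$ is concentrated in degree $n$. There it has the $k$-basis $Y^{-\alpha}$ with all $\alpha_j\ge1$, a variable $Y_j$ raises the $j$-th exponent by one, and a monomial with a nonnegative exponent is zero. We have $F(cY^{-\alpha})=c^pY^{-p\alpha}$, so this module is $F$-injective. By (L2) the same holds for $k[[Y_1,\dots,Y_n]]$.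
\item[(L5)] (Local duality.) Let $(P',\mathfrak m')$ be a regular local ring of dimension $h$ and $E'$ the injective hull of its residue field. Then $H^i_{\mathfrak m'}(L)\cong\operatorname{Hom}_{P'}(\operatorname{Ext}^{h-i}_{P'}(L,P'),E')$, functorially in the finite module $L$, and $\operatorname{Ext}^j_{P'}(L,P')=0$ for $j>h$. The functor $\operatorname{Hom}_{P'}(-,E')$ is exact and faithful, and it takes modules of finite length to modules of finite length.
\end{enumerate}

\begin{example}\label{ex:curves}
Let $T=k[a,c]/(ac)$ be the node. The sequence $0\to T\to k[a]\times k[c]\to k\to0$, with second map $(f,g)\mapsto f(0)-g(0)$, is a sequence of $F$-modules because $u^p-v^p=(u-v)^p$. At the origin it gives $H^0(T)=0$ and $0\to k\to H^1(T)\to H^1(k[a])\oplus H^1(k[c])\to0$, so $T$ is $F$-injective there by (L4) and Lemma~\ref{lem:Fmod}. For the cusp $T=k[s^2,s^3]$ the sequence $0\to T\to k[s]\to k[s]/T\to0$ embeds $k[s]/T=ks$ in $H^1(T)$, and $F(s)=s^p\in T$. So the cusp is not $F$-injective at the origin. All computations below follow this pattern: the ring is compared with polynomial rings by short exact sequences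 of $F$-modules.
\end{example}

\begin{remark}\label{rem:H0}
Let $(T,\mathfrak n)$ be a local ring of positive dimension and $u\in H^0_{\mathfrak n}(T)$, say $u\mathfrak n^l=0$. Then $u$ is not a unit, since $\mathfrak n^l\ne0$, and so $u^{l+1}=0$. Hence $H^0_{\mathfrak n}(T)=0$ if $T$ is reduced, and also if $T$ is $F$-injective, because $F^e(u)=u^{p^e}=0$ for large $e$.
\end{remark}

\subsection{Localization and openness}

The definition of $F$-injectivity concerns one prime at a time, and local cohomology at different primes cannot be compared directly. Local duality replaces it by finite modules, which localize. This needs $F_*T$ to be a finite module. A ring $P$ is \emph{$F$-finite} if $F_*P$ is a finite $P$-module. Polynomial and power series rings in finitely many variables over a perfect field are $F$-finite: the monomials with all exponents less than $p$ generate.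

We call a $k$-algebra $T$ \emph{positively graded} if it is finitely generated and $\mathbb N$-graded with $T_0=k$. Then $T_+=\bigoplus_{n>0}T_n$ is a maximal ideal with residue field $k$, and $T$ is generated by finitely many homogeneous elements of positive degree.

\begin{lemma}\label{lem:loc}
Let $P$ be an $F$-finite regular ring and $T=P/J$.
\begin{enumerate}
\item[(a)] If $\mathfrak p'\subset\mathfrak p$ are primes of $T$ and $T_{\mathfrak p}$ is $F$-injective, then $T_{\mathfrak p'}$ is $F$-injective.
\item[(b)] If $P=k[Y_1,\dots,Y_n]$ with $k$ perfect, the $F$-injective locus of $\operatorname{Spec}T$ is open.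
\item[(c)] A positively graded algebra $T$ over a perfect field $k$ that is $F$-injective at $T_+$ is $F$-injective at all primes.
\end{enumerate}
\end{lemma}

\begin{proof}
The module $F_*T$ is a quotient of $F_*P$, hence finite over $P$. The linear map $F\colon T\to F_*T$ induces maps $\tau^j\colon\operatorname{Ext}^j_P(F_*T,P)\to\operatorname{Ext}^j_P(T,P)$, and $C^j=\operatorname{coker}\tau^j$ is a finite $P$-module. We claim that $T_{\mathfrak p}$ is $F$-injective if and only if $C^j_{\mathfrak p}=0$ for all $j$.

Let $P'$ be the localization of $P$ at the preimage of $\mathfrak p$, and $h=\dim P'$. Inverting $f$ is the same as inverting $f^p$, so $(F_*T)_{\mathfrak p}=F_*(T_{\mathfrak p})$, and the \v{C}ech complex shows that the map $H^i_{\mathfrak p}(T_{\mathfrak p})\to H^i_{\mathfrak p}(F_*T_{\mathfrak p})=F_*H^i_{\mathfrak p}(T_{\mathfrak p})$ is the Frobenius action. Ext of finite modules commutes with localization, so by (L5) this map is $\operatorname{Hom}(\tau^{h-i}_{\mathfrak p},E')$, and its kernel is $\operatorname{Hom}(C^{h-i}_{\mathfrak p},E')$. The kernel vanishes if and only if $C^{h-i}_{\mathfrak p}=0$.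 For $j>h$ we have $C^j_{\mathfrak p}=0$ in any case. This proves the claim, and (a) follows.

In (b), $C^j=0$ for $j>n$, so the non-$F$-injective locus is the finite union of the closed sets $\operatorname{Supp}C^j$.

In (c), write $T$ as a graded quotient of $P=k[Y_1,\dots,Y_n]$ with $\deg Y_j>0$. Grade $F_*T$ by $\frac1p\mathbb Z$, giving a homogeneous $r\in T$ the degree $(\deg r)/p$. This is a grading of the $P$-module $F_*T$, since $f$ acts as $f^p$, and $T\to F_*T$, $r\mapsto r^p$, preserves degrees. Graded free resolutions make each $C^j$ a finite graded module. If $C^j\ne0$, its annihilator is a proper homogeneous ideal, hence lies in $P_+$, and so $C^j$ is nonzero at $P_+$. Thus $F$-injectivity at $T_+$ forces $C^j=0$ for all $j$.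
\end{proof}

\section{The obstruction to lifting $F$-injectivity}\label{sec:obstruction}

Let $(R,\mathfrak m)$ be local, let $x\in\mathfrak m$ be a nonzerodivisor, and write $\bar R=R/xR$ and $H^i=H^i_{\mathfrak m}$. Multiplication by $x$ does not commute with Frobenius, but $F(xr)=x\cdot x^{p-1}F(r)$. So $0\to R\xrightarrow{\,x\,}R\to\bar R\to0$ is a sequence of $F$-modules if the left copy of $R$ carries $x^{p-1}F$ and the other terms carry $F$. The long exact sequence splits into
\begin{equation}\label{eq:basic}
0\to V_i\to H^{i-1}(\bar R)\xrightarrow{\ \partial\ }(0:_{H^i(R)}x)\to0,\qquad V_i=H^{i-1}(R)/xH^{i-1}(R),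
\end{equation}
where the first map commutes with $F$ and $\partial F=x^{p-1}F\partial$. We regard $V_i$ as an $F$-stable submodule of $H^{i-1}(\bar R)$.

\begin{lemma}\label{lem:obstruction}
\begin{enumerate}
\item[(a)] If $F$ is not injective on $H^i(R)$, there is an $\omega\in H^{i-1}(\bar R)$ with $\omega\notin V_i$ and $F(\omega)\in V_i$.
\item[(b)] Suppose that $F$ is injective on $H^{i-1}(\bar R)$. If $V_i=0$, or if $V_i$ has finite length and the residue field $K$ of $R$ is perfect, then $F$ is injective on $H^i(R)$.
\end{enumerate}
\end{lemma}

\begin{proof}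
(a) The kernel of $F$ on $H^i(R)$ is a submodule, since $F(r\zeta)=r^pF(\zeta)$, and each of its elements is killed by a power of $x$. If it is nonzero, it therefore contains some $\zeta\ne0$ with $x\zeta=0$. Write $\zeta=\partial(\omega)$. Then $\omega\notin V_i$, and $\partial F(\omega)=x^{p-1}F(\zeta)=0$ gives $F(\omega)\in V_i$.

(b) We show that $F(V_i)=V_i$. This is trivial if $V_i=0$. Otherwise consider the injective $R$-linear map $F\colon V_i\to F_*V_i$. The functor $F_*$ is exact, and $F_*K$ is a $K$-vector space of dimension $[K:K^p]=1$. So $F_*V_i$ has the same length as $V_i$, and the map is bijective. Now an $\omega$ as in (a) would satisfy $F(\omega)=F(v)$ with $v\in V_i$, and injectivity on $H^{i-1}(\bar R)$ would give $\omega=v\in V_i$.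
\end{proof}

The case $V_i=0$ gives Fedder's theorem. If $\bar R$ is Cohen--Macaulay, then so is $R$; the only nonzero module is $H^d(R)$ with $d=\dim R$, and $V_d=0$.

A counterexample needs an $F$-stable submodule $V$ of an $F$-injective module and an $\omega\notin V$ with $F(\omega)\in V$. Over an imperfect field $K$ this configuration exists in finite length: take $V=K$ inside $K(\omega)$, where $\omega^p\in K$ and $\omega\notin K$. Over a perfect field we replace the inseparable field extension by the inseparable ring extension $k[s^p]\subset k[s]$. Inside $H^1_{(s)}(k[s])$ the span $V$ of the classes $s^{-pj}$ is an $F$-stable $k[s^p]$-submodule of infinite length, and $\omega=s^{-1}$ has the required property. The task is to make such a pair appear in \eqref{eq:basic}. The ring $k[s^p]\subset k[s]$ should then be a reduction modulo $x$, and the next section obtains it as the reduction of a ring of invariants.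

\section{A twist that is trivial modulo $x$}\label{sec:twist}

From here to the end of Section~\ref{sec:domain}, $k$ is a perfect field of characteristic $p$. Let $B=k[x,s]$, let $\sigma$ be the $k$-automorphism of $B$ with $\sigma(x)=x$ and $\sigma(s)=s+x^2$, and put
\[
t=s^p-x^{2(p-1)}s,\qquad A=k[x,t]\subset B .
\]
The automorphism $\sigma$ has order $p$ and induces the identity on $B/xB=k[s]$. It fixes $t$, because $\sigma(t)=s^p+x^{2p}-x^{2p-2}s-x^{2p}$, so it is $A$-linear. For an indeterminate $t'$, eliminating $t'$ identifies $k[x,t'][s]/(s^p-x^{2(p-1)}s-t')$ with $B$. Hence $A$ is a polynomial ring, and $B$ is a free $A$-module with basis $1,s,\dots,s^{p-1}$. Modulo $x$ the extension $A\subset B$ becomes $k[s^p]\subset k[s]$. Put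
\[
E_A=H^2_{(x,t)}(A),\qquad E=H^2_{(x,t)}(B)=B_{xt}/(B_x+B_t)=\bigoplus_{i=0}^{p-1}E_As^i,\qquad E_s=H^1_{(s)}(k[s]).
\]
By (L4), $E_A$ has the basis $[x^{-i}t^{-j}]$ with $i,j\ge1$, so $xE_A=E_A$. The map $\sigma$ acts on $E$ through numerators and commutes with $F$, so $E/(1-\sigma)E$ is an $F$-module.

The ring of Section~\ref{sec:fourfold} will have $E/(1-\sigma)E$ inside its local cohomology. Its reduction modulo $x$ will have, in the corresponding place, the cokernel of $1-\mathrm{id}=0$ on $E_s$. That cokernel is $E_s$, which is $F$-injective. The cokernel $E/(1-\sigma)E$ is not, as one sees most quickly in characteristic $2$.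

\begin{example}[$p=2$]\label{ex:p2}
Here $s^2=t+x^2s$ and $E=E_A\oplus E_As$. We have $(1-\sigma)(\eta_0+\eta_1s)=x^2\eta_1$, and $x^2E_A=E_A$, so $(1-\sigma)E=E_A$ and $E/(1-\sigma)E\cong E_As$. Modulo $E_A$,
\[
F(\eta s)=F(\eta)(t+x^2s)\equiv x^2F(\eta)\,s .
\]
For $\eta=[1/(xt)]$ we get $x^2[1/(x^2t^2)]=0$. So the class of $\xi=[s/(xt)]$ in $E/(1-\sigma)E$ is nonzero and is killed by $F$.

This is the configuration of Section~\ref{sec:obstruction}. In $E_s$ we have $t=s^2$, so the classes $t^{-j}$ and $st^{-j}$ with $j\ge1$ form a basis. The map $\iota[\bar b/t^j]=[b/(xt^j)]$ is an isomorphism $E_s\to(0:_Ex)$ with $\iota F=xF\iota$. The composite $E_s\to E\to E/(1-\sigma)E$ plays the role of $\partial$. Its kernel is the span $V$ of the classes $t^{-j}=s^{-2j}$, and it sends $\omega=s^{-1}=s/t$ to the class of $\xi$.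
\end{example}

For general $p$ the coefficient of the top basis element $s^{p-1}$ takes over the role of $\eta_1$. Let $\lambda\colon B\to A$ be the $A$-linear map that takes the coefficient of $s^{p-1}$, and write $\lambda\colon E\to E_A$ for the induced map.

\begin{lemma}\label{lem:twist}
\begin{enumerate}
\item[(a)] The ring of invariants of $\sigma$ in $B$ is $A$.
\item[(b)] The map $\lambda$ induces an isomorphism $E/(1-\sigma)E\cong E_A$, under which $F$ corresponds to $x^{2(p-1)^2}F$.
\item[(c)] The class of $\xi=[s^{p-1}/(xt)]$ in $E/(1-\sigma)E$ is nonzero and is killed by $F$.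
\end{enumerate}
\end{lemma}

\begin{proof}
For $1\le i\le p-1$ the binomial theorem gives
\begin{equation}\label{eq:binom}
(\sigma-1)(s^i)=ix^2s^{i-1}+(\text{an $A$-linear combination of } s^{j} \text{ with } j<i-1),
\end{equation}
and $i$ is a unit in $k$.

(a) If $b=\sum_{j\le i}b_js^j$ with $b_j\in A$, $b_i\ne0$ and $1\le i\le p-1$, then the coefficient of $s^{i-1}$ in $(\sigma-1)b$ is $ix^2b_i\neq0$.

(b) By \eqref{eq:binom}, $(1-\sigma)E\subset\bigoplus_{j\le p-2}E_As^j=\ker\lambda$. Conversely, we show $E_As^{i-1}\subset(1-\sigma)E$ for $1\le i\le p-1$ by induction on $i$. Given $\eta\in E_A$, choose $\eta'$ with $ix^2\eta'=\eta$; then $(\sigma-1)(\eta's^i)-\eta s^{i-1}$ lies in $\bigoplus_{j<i-1}E_As^j$, which is contained in $(1-\sigma)E$. This gives the isomorphism, with inverse $\eta\mapsto\eta s^{p-1}$. Next,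
\[
s^{p(p-1)}=(t+x^{2(p-1)}s)^{p-1}=\sum_{j=0}^{p-1}\binom{p-1}{j}t^{p-1-j}x^{2(p-1)j}s^j
\]
is already written in the basis, so $\lambda(s^{p(p-1)})=x^{2(p-1)^2}$. Therefore $\lambda(F(\eta s^{p-1}))=\lambda(F(\eta)s^{p(p-1)})=x^{2(p-1)^2}F(\eta)$.

(c) We have $\lambda(\xi)=[1/(xt)]\ne0$. Since $2(p-1)^2\ge2(p-1)\ge p$, we get $\lambda(F(\xi))=x^{2(p-1)^2}[x^{-p}t^{-p}]=0$.
\end{proof}

\begin{remark}
With $\sigma(s)=s+x^m$ and $t=s^p-x^{m(p-1)}s$ the same proof gives the action $x^{m(p-1)^2}F$ on $E_A$, which kills $[1/(xt)]$ if and only if $m(p-1)^2\ge p$. So $m=1$ would serve for $p\ge3$. For $p=2$ and $m=1$ the action $xF$ sends $[x^{-i}t^{-j}]$ to $[x^{1-2i}t^{-2j}]$ and is injective. The choice $m=2$ treats all primes at once.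
\end{remark}

\section{The four-dimensional example}\label{sec:fourfold}

\subsection{Gluing two hyperplanes}

As for the node in Example~\ref{ex:curves}, a difference of two maps enters local cohomology when two subvarieties are glued. Let $\sigma$ act on polynomials over $B$ through the coefficients, and consider the ring homomorphisms
\[
\psi_0,\psi_1\colon B[a,c]\to B[y],\qquad \psi_0(g)=g(0,y),\qquad\psi_1(g)=\sigma(g(y,0)),
\]
where $g(0,y)$ means the substitution $a=0$, $c=y$. The condition $\psi_0(g)=\psi_1(g)$ says that $g$ takes the same values on the hyperplanes $a=0$ and $c=0$ of affine $4$-space when these are identified with a twist by $\sigma$. The hyperplanes meet in the plane $\operatorname{Spec}B$ given by $a=c=0$, and on constant terms $\psi_0$ and $\psi_1$ induce $\mathrm{id}$ and $\sigma$. This is how $1-\sigma$ arises.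

The difference $\psi_0-\psi_1$ is not onto $B[y]$, because its constant terms lie in $(1-\sigma)B\subset x^2B$. We therefore restrict to functions that vanish on the plane. Put
\[
M=(a,c)B[a,c],\qquad N=yB[y],\qquad\varphi=\psi_0-\psi_1\colon M\to N,\qquad I=\ker\varphi .
\]
The map $\varphi$ is surjective, since $\varphi(bc^n)=by^n$ for $b\in B$ and $n\ge1$.

To take local cohomology we need a base ring over which both $\psi_0$ and $\psi_1$ are linear, and symmetric functions of $a$ and $c$ provide one. Let $\Pi=k[x,t,e_1,e_2,v,w]$ be a polynomial ring and $\mathfrak n$ the ideal of its variables. Make $B[a,c]$, $B[y]$ and $B$ into $\Pi$-algebras by $x\mapsto x$, $t\mapsto t$, $v,w\mapsto0$, and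
\[
(e_1,e_2)\mapsto(a+c,ac),\qquad(e_1,e_2)\mapsto(y,0),\qquad(e_1,e_2)\mapsto(0,0),
\]
respectively. The variables $v,w$ will act nontrivially only in Section~\ref{sub:ring}. Both $\psi_0$ and $\psi_1$ fix $x,t$ and send $a+c\mapsto y$, $ac\mapsto0$, so they are $\Pi$-algebra maps. Hence $\varphi$ is $\Pi$-linear, and it commutes with $F$ because $u^p-u'^p=(u-u')^p$. We obtain exact sequences of $F$-modules over $\Pi$:
\begin{gather}
0\to I\to M\xrightarrow{\ \varphi\ }N\to0,\label{eq:I}\\
0\to M\to B[a,c]\to B\to0,\label{eq:M}\\
0\to N\to B[y]\to B\to0.\label{eq:N}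
\end{gather}
The maps $\psi_0$ and $\psi_1$ define maps of sequences from \eqref{eq:M} to \eqref{eq:N} that induce $\mathrm{id}$ and $\sigma$ on $B$. All modules are $x$-torsion-free, so the three sequences stay exact modulo $x$ by Lemma~\ref{lem:Fmod}(c). Throughout this section $H^i=H^i_{\mathfrak n}$ and $\bar L=L/xL$.

A prime of $B[a,c]$, $B[y]$ or $B$ that contains $x$ and $t$ contains $s^p=t+x^{2(p-1)}s$, hence $s$. A prime of $B[a,c]$ that contains $a+c$ and $ac$ contains $a^2=a(a+c)-ac$, hence $a$ and $c$. So $\mathfrak n$ extends, up to radical, to the ideal of the variables in each of $B[a,c]$, $B[y]$, $B$, and in their reductions $k[s,a,c]$, $k[s,y]$, $k[s]$. By (L1) and (L4) these rings have $F$-injective local cohomology concentrated in degrees $4,3,2$ and $3,2,1$, respectively, and $H^2(B)=E$, $H^1(k[s])=E_s$.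

\begin{proposition}\label{prop:I}
\begin{enumerate}
\item[(a)] $H^i(\bar I)=0$ for $i\ne2,3$. The modules $H^2(\bar I)$ and $H^3(\bar I)$ are $F$-injective, and $H^2(\bar I)\cong H^2(\bar M)\cong E_s$, where the first map is induced by the inclusion and the second is inverse to the connecting map of \eqref{eq:M} modulo $x$.
\item[(b)] $H^3(I)\cong\ker(1-\sigma\colon E\to E)$, and there is an injective map of $F$-modules $E/(1-\sigma)E\to H^4(I)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The sequence $0\to\bar M\to k[s,a,c]\to k[s]\to0$ gives an isomorphism $\delta_M\colon E_s\to H^2(\bar M)$, the equality $H^3(\bar M)=H^3(k[s,a,c])$, and $H^i(\bar M)=0$ for $i\ne2,3$. The sequence $0\to\bar N\to k[s,y]\to k[s]\to0$ gives $H^i(\bar N)=0$ for $i\neq2$ and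
\[
0\to E_s\xrightarrow{\ \delta_N\ }H^2(\bar N)\to H^2(k[s,y])\to0,
\]
so $H^2(\bar N)$ is $F$-injective. Both $\bar\psi_0$ and $\bar\psi_1$ induce the identity on $k[s]$. Naturality of connecting maps gives $H^2(\bar\psi_0)\delta_M=\delta_N=H^2(\bar\psi_1)\delta_M$, and hence $H^2(\bar\varphi)=0$. The long exact sequence of \eqref{eq:I} modulo $x$ is
\[
0\to H^2(\bar I)\to H^2(\bar M)\xrightarrow{\ 0\ }H^2(\bar N)\to H^3(\bar I)\to H^3(\bar M)\to0,
\]
with $H^i(\bar I)=0$ in all other degrees. So $H^2(\bar I)\cong E_s$, and $H^3(\bar I)$ is an extension of $H^3(k[s,a,c])$ by $H^2(\bar N)$. Lemma~\ref{lem:Fmod}(a) applies.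

(b) Since $H^2(B[a,c])=H^3(B[a,c])=0$, the connecting map $\delta_M\colon E\to H^3(M)$ of \eqref{eq:M} is an isomorphism. Since $H^1(B)=H^2(B[y])=0$, we have $H^2(N)=0$, and the connecting map $\delta_N\colon E\to H^3(N)$ of \eqref{eq:N} is injective. Naturality gives $H^3(\psi_0)\delta_M=\delta_N$ and $H^3(\psi_1)\delta_M=\delta_N\sigma$, so $H^3(\varphi)\delta_M=\delta_N(1-\sigma)$. From \eqref{eq:I} we get the exact sequence
\[
0\to H^3(I)\to H^3(M)\xrightarrow{\ H^3(\varphi)\ }H^3(N)\to H^4(I).
\]
So $H^3(I)\cong\ker(1-\sigma)$, and $E/(1-\sigma)E\hookrightarrow H^3(N)/\delta_N(1-\sigma)E\hookrightarrow H^4(I)$. These maps commute with $F$ by Lemma~\ref{lem:Fmod}(b).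
\end{proof}

With Lemma~\ref{lem:twist}(c), this says that $I$ has exactly the behavior we want. But $I$ is not a ring. We need a ring that contains $I$ as an ideal, with a quotient that does not disturb the cohomology.

\subsection{The ring $R$}\label{sub:ring}

The first candidate is the glued ring $R'=\{g\in B[a,c]:\psi_0(g)=\psi_1(g)\}$, and it fails. For $g\in R'$ the constant term $g(0,0)$ is $\sigma$-invariant, so Lemma~\ref{lem:twist}(a) gives an exact sequence $0\to I\to R'\to A\to0$. It maps to \eqref{eq:M} by inclusions and stays exact modulo $x$. Since $H^2(k[t])=0$, the module $H^2(\bar R')$ is the cokernel of the connecting map $H^1(k[t])\to H^2(\bar I)\cong E_s$, which by naturality is induced by $t\mapsto s^p$. So $H^2(\bar R')$ is the quotient of $E_s$ by the span of the classes $s^{-pj}$. It is nonzero and $F$ acts on it as zero. The inseparable extension $k[s^p]\subset k[s]$ has appeared in the divisor itself, where it must not.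

The remedy is to replace the quotient $A$ by a ring whose local cohomology sits in a higher degree. We attach a second component $\operatorname{Spec}A[v,w]$ along the plane $\operatorname{Spec}A$:
\[
R=\{(g,h)\in B[a,c]\times A[v,w]\;:\;g(0,y)=\sigma(g(y,0))\text{ in }B[y],\ \ g(0,0)=h(0,0)\}.
\]
Both conditions equate two ring homomorphisms, so $R$ is a subring. Put $\deg s=2$, $\deg t=2p$, and give $x,a,c,y,v,w$ degree $1$. Then $t$ is homogeneous of degree $2p$ in $B$ and $\sigma$ preserves degrees, so $R$ is $\mathbb N$-graded. The degree-$0$ part of the product is $k\times k$, and the second condition gives $R_0=k$. Put $\mathfrak m=R_+$. Define $\Pi\to R$ by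
\[
x\mapsto(x,x),\quad t\mapsto(t,t),\quad e_1\mapsto(a+c,0),\quad e_2\mapsto(ac,0),\quad v\mapsto(0,v),\quad w\mapsto(0,w).
\]
These six elements satisfy both conditions, since $\psi_0$ and $\psi_1$ agree on $x,t,a+c,ac$. The first projection recovers the $\Pi$-algebra structure on $B[a,c]$, and the second makes $A[v,w]$ the quotient $\Pi/(e_1,e_2)$. We write $x$ for $(x,x)\in R$.

\begin{lemma}\label{lem:R}
The ring $R$ is a reduced, positively graded $k$-algebra of pure dimension $4$, and $x$ is a nonzerodivisor. We have $\sqrt{\mathfrak nR}=\mathfrak m$, and there is an exact sequence of $F$-modules over $\Pi$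
\begin{equation}\label{eq:R}
0\to I\to R\to A[v,w]\to0,\qquad g\mapsto(g,0),\quad(g,h)\mapsto h,
\end{equation}
which stays exact modulo $x$.
\end{lemma}

\begin{proof}
The ring $B[a,c]$ is finite over $\Pi$, because $a$ and $c$ are roots of $Z^2-e_1Z+e_2$ and $B$ is finite over $A$. So $B[a,c]\times A[v,w]$ and its submodule $R$ are finite $\Pi$-modules, and $R$ is a finitely generated $k$-algebra. It is a subring of a product of two domains in which $x\ne0$, so it is reduced and $x$ is a nonzerodivisor. The kernels of the two projections are primes with intersection $0$, so every minimal prime of $R$ is one of them. The domains $B[a,c]$ and $A[v,w]$ have dimension $4$ and are finite over the respective images of $R$, so both images have dimension $4$.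

The graded algebra $R/\mathfrak nR$ is finite-dimensional over $k$ with degree-$0$ part $k$, so its elements of positive degree are nilpotent. Hence $\sqrt{\mathfrak nR}=\mathfrak m$.

An element $h\in A[v,w]$ lifts to $(h(0,0),h)\in R$, because $\sigma$ fixes $h(0,0)\in A$. A pair $(g,0)$ lies in $R$ exactly when $g(0,0)=0$ and $\psi_0(g)=\psi_1(g)$, that is, when $g\in I$. Exactness modulo $x$ follows from Lemma~\ref{lem:Fmod}(c).
\end{proof}

By (L1) and (L2), $H^i_{\mathfrak mR_{\mathfrak m}}(R_{\mathfrak m})=H^i(R)$, and the same holds for $\bar R$.

\begin{proposition}\label{prop:four}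
The ring $\bar R=R/xR$ is $F$-injective at all primes, and $H^i(\bar R)=0$ for $i\ne2,3$. Frobenius is not injective on $H^4(R)$.
\end{proposition}

\begin{proof}
Modulo $x$, the quotient in \eqref{eq:R} is $k[t,v,w]$, whose local cohomology lies in degree $3$. With Proposition~\ref{prop:I}(a), and in particular $H^4(\bar I)=0$, we get $H^i(\bar R)=0$ for $i\neq2,3$, an isomorphism $H^2(\bar R)\cong H^2(\bar I)$, and
\[
0\to H^3(\bar I)\to H^3(\bar R)\to H^3(k[t,v,w])\to0 .
\]
All $H^i(\bar R)$ are $F$-injective by Lemma~\ref{lem:Fmod}(a), so $\bar R$ is $F$-injective at $\mathfrak m$, and at every prime by Lemma~\ref{lem:loc}(c).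

Since $H^3(A[v,w])=0$, the sequence \eqref{eq:R} gives $H^4(I)\hookrightarrow H^4(R)$. By Proposition~\ref{prop:I}(b), $H^4(R)$ contains the $F$-module $E/(1-\sigma)E$, and by Lemma~\ref{lem:twist}(c) the class of $\xi$ is a nonzero element killed by $F$.
\end{proof}

This proves Theorem~\ref{thm:A} for $d=4$. The perfectness of $k$ entered only through Lemma~\ref{lem:loc}(c).

\begin{remark}\label{rem:V4}
By Lemma~\ref{lem:obstruction}(b) the module $V_4=H^3(R)/xH^3(R)$ must have infinite length. One can see it directly. Since $H^2(A[v,w])=H^3(A[v,w])=0$, we have $H^3(R)\cong H^3(I)\cong\ker(1-\sigma)$. For $p=2$, Example~\ref{ex:p2} gives $\ker(1-\sigma)=E_A\oplus(0:_{E_A}x^2)s$, so $V_4$ has the infinite basis $[s/(x^2t^j)]$, $j\ge1$.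
\end{remark}

\subsection{Higher dimensions}

\begin{lemma}\label{lem:poly}
Let $T$ be a positively graded $k$-algebra and $z$ an indeterminate of degree $1$. Then $T[z]$ is $F$-injective at $T[z]_+=(T_+,z)$ if and only if $T$ is $F$-injective at $T_+$.
\end{lemma}

\begin{proof}
Let $f_1,\dots,f_r$ generate $T_+$. The \v{C}ech complex of $T[z]$ on $f_1,\dots,f_r,z$ is the tensor product over $k$ of the \v{C}ech complex of $T$ with $k[z]\to k[z]_z$. The second factor splits by powers of $z$ into complexes $kz^j\xrightarrow{\ \cong\ }kz^j$ for $j\ge0$, which contribute nothing, and $0\to kz^{j}$ for $j<0$. Hence $H^{i+1}_{(T_+,z)}(T[z])=\bigoplus_{j\ge1}H^i_{T_+}(T)z^{-j}$ for all $i$, with $F(\eta z^{-j})=F(\eta)z^{-pj}$. This map is injective if and only if $F$ is injective on $H^i_{T_+}(T)$.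
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} for $d>4$]
Let $R_d=R[z_1,\dots,z_{d-4}]$. It is reduced, positively graded and of pure dimension $d$, and $x$ is a nonzerodivisor in $(R_d)_+$. By Lemma~\ref{lem:poly}, applied $d-4$ times, $R_d$ is not $F$-injective at $(R_d)_+$, while $R_d/xR_d=\bar R[z_1,\dots,z_{d-4}]$ is $F$-injective at its homogeneous maximal ideal, and hence at all primes by Lemma~\ref{lem:loc}(c).
\end{proof}

\section{Integral examples}\label{sec:domain}

Let $R$ and $x$ be as in Section~\ref{sub:ring}. A subring $R^\sharp$ of a polynomial ring $S$ is a domain. If $S$ is finite over $R^\sharp$ and has large dimension, then in low degrees the local cohomology of $R^\sharp$ is that of $S/R^\sharp$, shifted by one. So we look for $R^\sharp\subset S$ with $S/R^\sharp$ close to $R$. The preimage of the diagonal under a surjection $S\to R\times R$ would have quotient exactly $R$, but $R\times R$ has degree-$0$ part $k\times k$ and is not a graded quotient of a positively graded ring. We therefore use a fiber product $R\times_{R/\mathfrak q}R$, for which the quotient by the diagonal is the ideal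 $\mathfrak q$. The choice $\mathfrak q=\mathfrak m$ is bad: the class of $x$ is a nonzero element of $H^0_{\mathfrak m}(\mathfrak m/x\mathfrak m)$, and $F$ kills it. We need $R/\mathfrak q$ to be $x$-torsion-free, and we take $R/\mathfrak q=k[x]$.

\begin{proof}[Proof of Theorem~\ref{thm:Aprime}]
Let $\mathfrak q$ be the kernel of the graded surjection $R\to A[v,w]\to k[x]$, where the second map sends $t,v,w$ to $0$. Put
\[
\Gamma=R\times_{k[x]}R=\{(r_1,r_2)\in R\times R: r_1-r_2\in\mathfrak q\}.
\]
This ring is graded with $\Gamma_0=k$. It is a submodule of $R\times R$ over the diagonal $\Delta R\cong R$, so it is finite over $\Delta R$ and finitely generated over $k$. Choose homogeneous generators of positive degree of the $k$-algebra $\Gamma$, among them the diagonal element $\Delta x$. Let $\nu$ be their number and put $N_0=\max(6,\nu)$.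

Fix $N\ge N_0$. Let $S$ be a positively graded polynomial ring in $N$ variables, one of them called $x$, with the graded surjection $\pi\colon S\to\Gamma$ that sends $x$ to $\Delta x$, sends $\nu-1$ further variables to the other generators, and sends the remaining variables to $0$. Put $R^\sharp=\pi^{-1}(\Delta R)$. This is a graded domain with $R^\sharp_0=k$, and $0\ne x\in R^\sharp_+$. Since $\ker\pi\subset R^\sharp$, the element $1$ together with lifts of generators of the $\Delta R$-module $\Gamma$ generates $S$ as an $R^\sharp$-module. The Artin--Tate lemma says that if $k\subset R^\sharp\subset S$ with $S$ finitely generated over $k$ and finite over $R^\sharp$, then $R^\sharp$ is finitely generated over $k$. So $R^\sharp$ is a positively graded domain, of dimension $\dim S=N$.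

The map $\Gamma\to\mathfrak q$, $(r_1,r_2)\mapsto r_1-r_2$, is $R$-linear and surjective, has kernel $\Delta R$, and commutes with $F$. Composing with $\pi$, and using that $\mathfrak q\subset R$ is $x$-torsion-free, we get exact sequences of $F$-modules over $R^\sharp$:
\begin{equation}\label{eq:sharp}
0\to R^\sharp\to S\to\mathfrak q\to0,\qquad0\to R^\sharp/xR^\sharp\to S/xS\to\mathfrak q/x\mathfrak q\to0 .
\end{equation}
Here $R^\sharp$ acts on $\mathfrak q$ through the graded surjection $R^\sharp\to\Delta R\cong R$. Let $H^i$ denote local cohomology at $R^\sharp_+$. The image of $R^\sharp_+$ in $R$ is $\mathfrak m$. Its extension to $S$ has radical $S_+$, because $S/R^\sharp_+S$ is a finite-dimensional graded algebra with degree-$0$ part $k$. So $H^i(S)=0$ for $i\neq N$, and the polynomial ring $S/xS$ has $F$-injective cohomology concentrated in degree $N-1$.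

\emph{The divisor.} The sequence $0\to\mathfrak q\to R\to k[x]\to0$ reduces to $0\to\mathfrak q/x\mathfrak q\to\bar R\to k\to0$, because $k[x]$ is $x$-torsion-free. By Proposition~\ref{prop:four}, $H^0(\bar R)=H^1(\bar R)=0$. Hence $H^0(\mathfrak q/x\mathfrak q)=0$, next $H^1(\mathfrak q/x\mathfrak q)\cong k$ with $F(c)=c^p$, and $H^i(\mathfrak q/x\mathfrak q)\cong H^i(\bar R)$ for $i\ge2$. All these modules are $F$-injective, and they vanish for $i\ge4$. The second sequence in \eqref{eq:sharp} gives $H^i(R^\sharp/xR^\sharp)\cong H^{i-1}(\mathfrak q/x\mathfrak q)$ for $i<N-1$. Since $N-2\ge4$, it also gives $H^{N-1}(R^\sharp/xR^\sharp)\cong H^{N-1}(S/xS)$ and vanishing in higher degrees. So $R^\sharp/xR^\sharp$ is $F$-injective at $R^\sharp_+$, and at all primes by Lemma~\ref{lem:loc}(c).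

\emph{The total space.} Since $N\ge6$, we have $H^4(S)=H^5(S)=0$, so $H^5(R^\sharp)\cong H^4(\mathfrak q)$. Since $H^3(k[x])=H^4(k[x])=0$, we have $H^4(\mathfrak q)\cong H^4(R)$. Both isomorphisms commute with $F$, and $F$ is not injective on $H^4(R)$ by Proposition~\ref{prop:four}. So $R^\sharp$ is not $F$-injective at $R^\sharp_+$.
\end{proof}

\section{Dimension at most three}\label{sec:three}

Let $R$, $\mathfrak m$, $x$ be as in Theorem~\ref{thm:B}, with $\bar R=R/xR$ $F$-injective, and use the notation of Section~\ref{sec:obstruction}. By Lemma~\ref{lem:obstruction}(b) it suffices to show that $V_i$ has finite length for $0\le i\le\dim R$.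

We have $V_0=0$, and $V_1=0$ because $x$ is a nonzerodivisor and so $H^0(R)=0$. This settles $\dim R=1$. Let $\dim R\ge2$. Then $\dim\bar R\ge1$, and $H^0(\bar R)=0$ by Remark~\ref{rem:H0}. The sequence \eqref{eq:basic} with $i=1$ gives $(0:_{H^1(R)}x)=0$. Every element of $H^1(R)$ is killed by a power of $x$, so $H^1(R)=0$ and $V_2=0$. This settles $\dim R=2$. For $\dim R=3$ it remains to prove the following.

\begin{proposition}\label{prop:finite}
Let $\dim R=3$ and $W=H^2(R)$. Then $V_3=W/xW$ has finite length.
\end{proposition}

Put $U=(0:_Wx)$. Since $V_2=0$, the map $\partial$ in \eqref{eq:basic} with $i=2$ is an isomorphism $H^1(\bar R)\cong U$. If all components of $\bar R$ have dimension $2$, then $U$ turns out to have finite length, and the proposition follows quickly. In general $U$ can be large.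

\begin{example}\label{ex:mixed}
Let $R=k[[x,y,u,v]]/(yu,yv)$, a $3$-space and a plane meeting in a line. Then $\bar R=k[[y,u,v]]/(yu,yv)$ is a plane and a line meeting in a point. The sequence $0\to\bar R\to k[[u,v]]\times k[[y]]\to k\to0$ shows that $\bar R$ is $F$-injective and that $H^1(\bar R)$ maps onto $H^1(k[[y]])$, which has infinite length. The sequence $0\to R\to k[[x,u,v]]\times k[[x,y]]\to k[[x]]\to0$ presents $W$ as an extension of $H^2(k[[x,y]])$ by $H^1(k[[x]])$. Multiplication by $x$ is surjective on both, so $W/xW=0$.
\end{example}

The example suggests the plan. The infinite part of $U$ comes from the one-dimensional components of $\bar R$, and we show that it lies in the $x$-divisible part of $W$. Frobenius is the tool: it pushes $U$ into the divisible part, and on the cohomology of a curve its image still generates.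

\begin{proof}[Proof of Proposition~\ref{prop:finite}]
By (L2) and the flatness of completion we may assume that $R$ is complete. By the Cohen structure theorem $R$ contains a field $K$ that maps isomorphically onto the residue field, and $R$ is a quotient of $P=K[[Y_1,\dots,Y_n]]$. As $K$ is perfect, $P$ is an $F$-finite regular local ring, and Lemma~\ref{lem:loc}(a) applies to $\bar R$.

\emph{Step 1: Frobenius moves $U$ into the divisible part.} The module $W$ is Artinian, so there is an $n_0$ such that $L=x^{m}W$ is the same for all $m\ge n_0$. Then $xL=L$. Put $U_L=U\cap L=(0:_Lx)$. Under $\partial$, the Frobenius of $H^1(\bar R)$ corresponds to $G=x^{p-1}F$ on $U$. If $u=x^j\eta\in U$ with $\eta\in W$, then $G(u)=x^{pj+p-1}F(\eta)\in x^{j+1}W$, since $pj+p-1\ge j+1$. By induction $G^{j}(U)\subset U\cap x^jW$, and so $G^{n_0}(U)\subset U_L$.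

\emph{Step 2: $\bar R$ is reduced.} Suppose that the nilradical is nonzero, and let $\mathfrak p$ be a minimal prime of its support. The localized nilradical is a nonzero submodule of finite length of $\bar R_{\mathfrak p}$, so it lies in $H^0_{\mathfrak p}(\bar R_{\mathfrak p})$, and a power of $F$ kills each of its elements. This contradicts the $F$-injectivity of $\bar R_{\mathfrak p}$, which holds by Lemma~\ref{lem:loc}(a).

\emph{Step 3: separating the components.} Call $\dim\bar R/\mathfrak p$ the dimension of the prime $\mathfrak p$. As $\dim\bar R=2$, the maximal ideal is not a minimal prime, so the minimal primes have dimension $2$ or $1$. Let $\mathfrak a$ be the intersection of those of dimension $2$, and $\mathfrak b$ the intersection of those of dimension $1$, with $\mathfrak b=\bar R$ if there are none. Then $\mathfrak a\cap\mathfrak b=0$ by Step 2. A nonmaximal prime containing $\mathfrak a+\mathfrak b$ would contain a minimal prime of dimension $1$, hence be equal to it, and would also contain a minimal prime of dimension $2$; two distinct minimal primes cannot be nested. So $\bar R/(\mathfrak a+\mathfrak b)$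 has finite length, and $0\to\bar R\to\bar R/\mathfrak a\oplus\bar R/\mathfrak b\to\bar R/(\mathfrak a+\mathfrak b)\to0$ gives the exact sequence
\begin{equation}\label{eq:MV}
\bar R/(\mathfrak a+\mathfrak b)\to H^1(\bar R)\to H^1(\bar R/\mathfrak a)\oplus H^1(\bar R/\mathfrak b)\to0 .
\end{equation}

\emph{Step 4: $H^1(\bar R/\mathfrak a)$ has finite length.} The ring $C=\bar R/\mathfrak a$ is reduced, and all its minimal primes have dimension $2$. By (L5) over $P$ it suffices to show that the finite module $\operatorname{Ext}^{n-1}_P(C,P)$ vanishes at every nonmaximal prime $\mathfrak p$ of $P$ in the support of $C$. In the regular local ring $P$ we have $\dim P_{\mathfrak p}=n-\dim P/\mathfrak p$, and here $\dim P/\mathfrak p\in\{1,2\}$. If $\dim P/\mathfrak p=2$, then $n-1>\dim P_{\mathfrak p}$ and the Ext module vanishes at $\mathfrak p$. If $\dim P/\mathfrak p=1$, then $\dim P_{\mathfrak p}=n-1$, and by (L5) over $P_{\mathfrak p}$ the vanishing is equivalent to $H^0_{\mathfrak p}(C_{\mathfrak p})=0$. This holds by Remark~\ref{rem:H0}: the ring $C_{\mathfrak p}$ is reduced, and it has positive dimension because $\mathfrak p$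 is not a minimal prime of $C$.

\emph{Step 5: $U/U_L$ has finite length.} Put $Z=H^1(\bar R/\mathfrak b)$, and let $\rho\colon U\cong H^1(\bar R)\to Z$ be induced by the ring map $\bar R\to\bar R/\mathfrak b$. Then $\rho G=F\rho$. By \eqref{eq:MV}, $\rho$ is surjective, and $\ker\rho$ is an extension of $H^1(\bar R/\mathfrak a)$ by a quotient of $\bar R/(\mathfrak a+\mathfrak b)$. So $\ker\rho$ has finite length by Step 4. By Step 1 the submodule $\rho(U_L)$ contains $\rho(G^{n_0}U)=F^{n_0}(Z)$. We claim that $F^{n_0}(Z)$ generates $Z$. If $\mathfrak b=\bar R$, then $Z=0$. Otherwise $C'=\bar R/\mathfrak b$ has dimension $1$. For a parameter $\theta$ of $C'$ the ideal $(\theta)$ has radical the maximal ideal, so $Z$ is the cokernel of $C'\to C'_\theta$ and is generated by the classes $[1/\theta^l]$. With $q=p^{n_0}$,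
\[
[1/\theta^l]=\theta^{lq-l}\,[1/\theta^{lq}]=\theta^{lq-l}F^{n_0}[1/\theta^l],
\]
which proves the claim. Hence $\rho(U_L)=Z$, that is, $U=U_L+\ker\rho$, and $U/U_L$ is a quotient of $\ker\rho$.

\emph{Step 6: conclusion.} Put $Q=W/L$. The snake lemma for multiplication by $x$ on $0\to L\to W\to Q\to0$ gives the exact sequence $0\to U_L\to U\to(0:_Qx)\to L/xL=0$. So $(0:_Qx)\cong U/U_L$ has finite length. Multiplication by $x^j$ embeds $(0:_Qx^{j+1})/(0:_Qx^j)$ in $(0:_Qx)$, and $Q=(0:_Qx^{n_0})$, so $Q$ has finite length. Finally $L=xL\subset xW$, so $W/xW$ is a quotient of $Q$.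
\end{proof}

This proves the local statement of Theorem~\ref{thm:B}. The perfect residue field was used twice, in Lemma~\ref{lem:obstruction}(b) and for the $F$-finiteness of $P$. The bound on the dimension spares us from examining $V_4$, which has infinite length in the example of Section~\ref{sec:fourfold} (Remark~\ref{rem:V4}).

\begin{proof}[Proof of the global statement of Theorem~\ref{thm:B}]
Let $z$ be a closed point of $D$. Its residue field is finite over $k$, hence perfect. The local ring $\mathcal O_{X,z}$ has dimension at most $3$, and $\mathcal O_{D,z}$ is its quotient by a nonzerodivisor in the maximal ideal. By the local statement, $X$ is $F$-injective at $z$. By Lemma~\ref{lem:loc}(b), applied on affine open sets, the $F$-injective locus of $X$ is open, and so it is stable under generization. Every point of $D$ specializes to a closed point of $D$, because $D$ is quasi-compact. So the $F$-injective locus is an open neighborhood of $D$.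
\end{proof}

\begin{thebibliography}{9}

\bibitem{KS}
S\'andor J Kov\'acs and Karl Schwede, \emph{Hodge theory meets the minimal model program: a survey of log canonical and Du Bois singularities}, arXiv:0909.0993 (2009).

\end{thebibliography}
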